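\title{Crepant resolutions by smooth stacks characterize log-terminal singularities}

\begin{abstract}
We prove that a $\mathbb{Q}$-Gorenstein variety in characteristic $0$ with a crepant resolution by a smooth Artin stack has log-terminal singularities, which confirms a conjecture posed by Satriano and Usatine. No hypothesis on the diagonal of the stack is needed, and it is enough that the relative canonical divisor be effective. Conversely, every log-terminal variety has a crepant resolution by a smooth stack with affine diagonal. Both statements hold for pairs, and there is an analogous characterization of log canonical pairs. The main tool is a formula that expresses the discrepancy of a divisor through the determinant of a square matrix over a discrete valuation ring.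
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $0$, and a \emph{variety} is an integral separated scheme of finite type over $k$.

\subsection{The question}

Let $Y$ be a $\mathbb{Q}$-Gorenstein variety of dimension $n$: it is normal, and $mK_Y$ is Cartier for some $m\ge 1$, so that $(\Omega^n_{Y_{\mathrm{reg}}})^{\otimes m}$ extends to an invertible sheaf $\omega_{Y,m}$ on $Y$. A local generator $\lambda$ of $\omega_{Y,m}$ is the $m$-th power of a volume form on the singular space $Y$. If $f\colon X\to Y$ is proper and birational with $X$ smooth, then $\lambda$ becomes a rational $m$-fold $n$-form on $X$, and $\frac1m$ times its divisor is $K_X-f^*K_Y$. The coefficients of this $\mathbb{Q}$-divisor are the \emph{discrepancies}. Call $f$ a \emph{log resolution} if its exceptional locus is a simple normal crossings divisor. Then $Y$ has \emph{log-terminal singularities} if for some (equivalently, any) log resolution all discrepancies are $>-1$. Over $\mathbb{C}$ the threshold has a concrete meaning: near a general point of a divisor $\{t=0\}$ with discrepancy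 $a$, the measure $|\lambda|^{2/m}$ is $|t|^{2a}$ times a smooth positive measure, and $|t|^{2a}$ is integrable exactly when $a>-1$.

We allow the resolving space to be a stack. A \emph{resolution of $Y$ by a smooth stack} is a morphism $\pi\colon\mathcal{X}\to Y$ such that
\begin{itemize}
\item $\mathcal{X}$ is a smooth, irreducible Artin stack of finite type over $k$;
\item $\pi$ is universally closed (the analogue of properness);
\item there is a nonempty open substack $\mathcal{U}\subset\mathcal{X}$ such that $\mathcal{U}\hookrightarrow\mathcal{X}\to Y$ is an open immersion.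
\end{itemize}
The canonical identification $\pi^*\omega_{Y,m}|_{\mathcal{U}}\cong\omega_{\mathcal{U}}^{\otimes m}$ is a rational section of the line bundle $\omega_{\mathcal{X}}^{\otimes m}\otimes\pi^*\omega_{Y,m}^{-1}$. Let $K_{\mathcal{X}/Y}$ be $\frac1m$ times its Cartier divisor, which may have negative coefficients. The resolution is \emph{crepant} if $K_{\mathcal{X}/Y}=0$, that is, if the identification extends to an isomorphism $\pi^*\omega_{Y,m}\cong\omega_{\mathcal{X}}^{\otimes m}$ on all of $\mathcal{X}$.

Which singularities have a crepant resolution? If $\mathcal{X}$ is a scheme, all discrepancies of $Y$ are forced to be $\ge 0$ (Remark~\ref{rem:scheme}). Stacks allow more. For the scalar action of $\mu_q$ on the plane, $[\mathbb{A}^2/\mu_q]\to\mathbb{A}^2/\mu_q$ is crepant, and the quotient has a divisor of discrepancy $\frac2q-1$ (Example~\ref{ex:finite}). These numbers approach $-1$ and never reach it, which suggests that $-1$ is the true bound. For finite stabilizers this matches the analytic picture: $\lambda$ pulls back to a regular form on a finite cover, where it has finite volume. For positive-dimensional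 stabilizers the picture is less clear, because $\omega_{\mathcal{X}}$ also records volumes along the orbits, and the orbits degenerate. The following conjecture is posed in \cite{SU}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $Y$ is a $\mathbb{Q}$-Gorenstein variety, $\pi\colon\mathcal{X}\to Y$ is a crepant resolution by a smooth stack, and $\mathcal{X}$ has affine diagonal, then $Y$ has log-terminal singularities.}

\subsection{Results}

The conjecture is true. The proof uses neither the normality of $Y$ nor the precise definition of $\omega_{Y,m}$, only the following data. Let $Y$ be a variety of dimension $n$. A \emph{canonical datum} on $Y$ consists of an integer $m\ge1$, an invertible sheaf $\mathcal{L}$ on $Y$, and an isomorphism $\mathcal{L}|_{Y_0}\cong\omega_{Y_0}^{\otimes m}$ on a nonempty regular open set $Y_0\subset Y$. There are two main cases.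
\begin{itemize}
\item $Y$ is $\mathbb{Q}$-Gorenstein, $\mathcal{L}=\omega_{Y,m}$ and $Y_0=Y_{\mathrm{reg}}$.
\item $Y$ is normal, $\Delta$ is a $\mathbb{Q}$-divisor with $m(K_Y+\Delta)$ Cartier, $\mathcal{L}=\mathcal{O}(m(K_Y+\Delta))$ is the sheaf of rational $m$-fold $n$-forms with poles bounded by $m\Delta$, and $Y_0=Y_{\mathrm{reg}}\setminus\operatorname{Supp}\Delta$.
\end{itemize}
Given a birational morphism $f\colon X\to Y$ from a normal variety and a prime divisor $E\subset X$, let $a_E$ be $\frac1m$ times the order along $E$ of the induced rational section of $\omega_X^{\otimes m}\otimes f^*\mathcal{L}^{-1}$. For a pair this is the coefficient of $E$ in $K_X-f^*(K_Y+\Delta)$. Given a resolution $\pi\colon\mathcal{X}\to Y$ by a smooth stack (the definition makes sense for any variety $Y$), let $K_{\mathcal{X}/\mathcal{L}}$ be $\frac1m$ times the divisor of the induced rational section of $\omega_{\mathcal{X}}^{\otimes m}\otimes\pi^*\mathcal{L}^{-1}$. For $\mathcal{L}=\omega_{Y,m}$ this is $K_{\mathcal{X}/Y}$.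

\begin{theorem}\label{thm:A}
Let $Y$ be a variety with a canonical datum $(m,\mathcal{L})$, and let $\pi\colon\mathcal{X}\to Y$ be a resolution by a smooth stack, with no condition on the diagonal, such that $K_{\mathcal{X}/\mathcal{L}}\ge0$. Then $a_E>-1$ for every birational morphism $f\colon X\to Y$ from a normal variety and every prime divisor $E\subset X$. In particular, the conjecture holds.
\end{theorem}

The last sentence is the case $\mathcal{L}=\omega_{Y,m}$, $K_{\mathcal{X}/Y}=0$, with $f$ a log resolution. The converse holds too, and for pairs. Let $Y$ be a normal variety and $\Delta$ a $\mathbb{Q}$-divisor, not necessarily effective, with $K_Y+\Delta$ $\mathbb{Q}$-Cartier, and let $(m,\mathcal{L})$ be a canonical datum as in the second case. We call $(Y,\Delta)$ \emph{klt} (resp.\ \emph{lc}) if $a_E>-1$ (resp.\ $a_E\ge-1$) for all prime divisors $E$ on normal varieties proper and birational over $Y$.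

\begin{theorem}\label{thm:B}
For $(Y,\Delta)$ as above, the following are equivalent:
\begin{enumerate}
\item[(1)] $(Y,\Delta)$ is klt (for $\Delta=0$: $Y$ is log-terminal);
\item[(2)] $Y$ has a resolution by a smooth stack with affine diagonal and $K_{\mathcal{X}/\mathcal{L}}=0$;
\item[(3)] $Y$ has a resolution by a smooth stack with $K_{\mathcal{X}/\mathcal{L}}\ge0$;
\item[(4)] $Y$ has a resolution by a smooth stack such that $K_{\mathcal{X}/\mathcal{L}}$ has normal crossings support and all coefficients $>-1$.
\end{enumerate}
Moreover, $(Y,\Delta)$ is lc if and only if $Y$ has a resolution by a smooth stack such that $K_{\mathcal{X}/\mathcal{L}}$ has normal crossings support and all coefficients $\ge-1$.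
\end{theorem}

\subsection{Plan}

Section~\ref{sec:prelim} writes the definitions in coordinates on a smooth atlas $V\to\mathcal{X}$, and Section~\ref{sec:examples} works the method out on two examples. In Section~\ref{sec:lift} universal closedness is used to lift the valuation of $E$ to a divisorial valuation on $V$, with some ramification index $e\ge1$. Section~\ref{sec:formula} proves the formula
\[
e(a_E+1)=1+\ell+\operatorname{ord}(K_{\mathcal{X}/\mathcal{L}}),
\]
in which $\ell\ge0$ is the order of a determinant; Theorem~\ref{thm:A} follows at once. A logarithmic refinement (Section~\ref{sec:log}) handles negative coefficients. Section~\ref{sec:construction} constructs crepant resolutions as quotients by products of general linear groups and completes the proof of Theorem~\ref{thm:B}, and Section~\ref{sec:sharp} shows that the bounds and hypotheses are sharp.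

\section{Canonical divisors on an atlas}\label{sec:prelim}

\subsection{Determinants and discrepancies}

For an exact sequence $0\to A\to B\to C\to0$ of free modules of finite rank we identify $\det A\otimes\det C$ with $\det B$ by $\alpha\otimes\gamma\mapsto\alpha\wedge\tilde\gamma$, where $\tilde\gamma\in\bigwedge^{\operatorname{rk}C}B$ is any lift of $\gamma$. This identification is compatible with morphisms of exact sequences whose terms have the same ranks. We write $\alpha^m$ for $\alpha^{\otimes m}$.

Let $K=k(Y)$. A canonical datum embeds $\mathcal{L}$ in the constant sheaf $(\det\Omega_{K/k})^{\otimes m}$, so local sections of $\mathcal{L}$ are rational $m$-fold $n$-forms. Let $f\colon X\to Y$ and $E$ be as above, let $\xi$ be the generic point of $E$, and let $R=\mathcal{O}_{X,\xi}$, a discrete valuation ring with fraction field $K$ and uniformizer $t$. If $\eta$ generates $\det\Omega_{R/k}$ and $\lambda$ generates $\mathcal{L}$ at $f(\xi)$, the definition of $a_E$ reads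
\begin{equation}\label{eq:aE}
\lambda=(\text{unit of }R)\cdot t^{ma_E}\,\eta^m .
\end{equation}

\subsection{Stacks}

We recall what is needed about a smooth Artin stack $\mathcal{X}$ of finite type over $k$. An \emph{atlas} is a smooth surjection $V\to\mathcal{X}$ from a scheme of finite type over $k$; one exists, and $V$ is smooth over $k$, so its irreducible components are its connected components. The map $|V|\to|\mathcal{X}|$ of underlying topological spaces is continuous, open and surjective, and this persists after any base change. The morphism $\pi\colon\mathcal{X}\to Y$ is \emph{universally closed} if $|\mathcal{X}\times_YY'|\to|Y'|$ is closed for every scheme $Y'$ over $Y$; the same then holds for stacks $Y'$, because closedness can be tested after a smooth surjection from a scheme onto $Y'$.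

The fiber product $S=V\times_{\mathcal{X}}V$ is an algebraic space with two smooth projections $p_1,p_2\colon S\to V$ and a common section, the diagonal $\iota\colon V\to S$. Regard $S$ as a space over $V$ through $p_2$. The sheaf $\Omega_{V/\mathcal{X}}=\iota^*\Omega_{S/V}$ is locally free, and there is a canonical $\mathcal{O}_V$-linear map
\begin{equation}\label{eq:delta}
\delta\colon\Omega_V\to\Omega_{V/\mathcal{X}},\qquad \delta(dz)=\iota^*d_{S/V}(p_1^*z),
\end{equation}
which restricts a form to the fibers of $V\to\mathcal{X}$. The canonical bundle of $\mathcal{X}$ is the line bundle with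
\[
\omega_{\mathcal{X}}|_V=\det\Omega_V\otimes(\det\Omega_{V/\mathcal{X}})^{-1}.
\]
Over an open substack of $\mathcal{X}$ that is a scheme, $\delta$ is the usual surjection onto relative differentials and $\omega_{\mathcal{X}}$ is the usual canonical bundle. In general $\delta$ is not surjective.

\begin{example}\label{ex:quot}
Let an affine algebraic group $G$ act on a smooth scheme $V$, and let $\mathcal{X}=[V/G]$. Then $S=G\times V$ with $p_1(g,v)=gv$, $p_2(g,v)=v$ and $\iota(v)=(1,v)$. Hence $\Omega_{V/\mathcal{X}}=\mathfrak{g}^\vee\otimes\mathcal{O}_V$, and $\delta(dz)$ is the differential of $g\mapsto z(gv)$ at $g=1$. So $\delta$ is the transpose of the infinitesimal action, and it fails to be surjective exactly at the points with positive-dimensional stabilizer.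

For $GL_n$ acting on $\mathrm{Mat}_n$ by left multiplication, $\delta(dM_{ab})=\sum_cdg_{ac}\,M_{cb}$. Each of the $n$ rows is transformed by $M$, so with $dM=\bigwedge_{a,b}dM_{ab}$ and $\gamma=\bigwedge_{a,c}dg_{ac}|_{g=1}$ we get
\begin{equation}\label{eq:GLn}
\delta(dM)=\det(M)^n\,\gamma .
\end{equation}
\end{example}

\subsection{The local equation of the relative canonical divisor}

Let $\pi\colon\mathcal{X}\to Y$ be a resolution by a smooth stack and $V\to\mathcal{X}$ an atlas. Shrink $\mathcal{U}$ so that it maps isomorphically onto an open set $U\subset Y_0$, and put $V^\circ=V\times_{\mathcal{X}}\mathcal{U}$. This is an open subset of $V$, smooth over $U$, and dense because $\mathcal{X}$ is irreducible and $|V|\to|\mathcal{X}|$ is open. (It can be smaller than the preimage of $U$ in $V$.) Let $V_0$ be a component of $V$, with function field $K'$ and dimension $N$. Since $V^\circ\to U$ is smooth, $V_0$ dominates $Y$, so $K\subset K'$, and $\Omega_{V/\mathcal{X}}$ has rank $r=N-n$ on $V_0$. At the generic point of $V_0$ the map $\delta$ sits in the exact sequence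
\begin{equation}\label{eq:generic}
0\to\Omega_{K/k}\otimes_KK'\to\Omega_{K'/k}\xrightarrow{\ \delta\ }\Omega_{K'/K}\to0 ,
\end{equation}
and the identification of $\omega_{\mathcal{X}}$ with $\omega_U$ over $\mathcal{U}$ is the determinant of this sequence. Let $v\in V_0$, let $\mu$ and $\gamma$ generate $\det\Omega_{V,v}$ and $\det\Omega_{V/\mathcal{X},v}$, and let $\lambda$ generate $\mathcal{L}$ at the image of $v$ in $Y$. The rational section that defines $mK_{\mathcal{X}/\mathcal{L}}$ is $F\cdot\mu^m\otimes\gamma^{-m}\otimes\lambda^{-1}$, where $F\in K'^\times$ is determined by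
\begin{equation}\label{eq:F}
\lambda\otimes\gamma^m=F\,\mu^m\quad\text{in }(\det\Omega_{K'/k})^{\otimes m}.
\end{equation}
Thus $F$ is a local equation at $v$ of the pullback of $mK_{\mathcal{X}/\mathcal{L}}$ to $V$; it does not depend on $\mathcal{U}$.

Divisors on $\mathcal{X}$ are read on $V$. The coefficients of $K_{\mathcal{X}/\mathcal{L}}$ are the numbers $\frac1m\operatorname{ord}_D(F)$ for prime divisors $D\subset V$; they do not depend on the atlas, because the pullback of a reduced divisor along a smooth morphism is reduced. As $V$ is normal, $K_{\mathcal{X}/\mathcal{L}}\ge0$ (resp.\ $=0$) means that $F$ is regular (resp.\ a unit) at every $v$. Let $D_V\subset V$ be the reduced support of the pullback of $mK_{\mathcal{X}/\mathcal{L}}$. It satisfies $p_1^{-1}D_V=p_2^{-1}D_V$, both sides being the reduced support of the pullback to $S$. The support of $K_{\mathcal{X}/\mathcal{L}}$ has \emph{normal crossings} if $D_V$ becomes a simple normal crossings (snc) divisor on an \'etale cover of $V$; here a reduced divisor is snc if at every point the local equations of its components through that point form part of a regular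 system of parameters.

\subsection{Quotients by linearly reductive groups}\label{subsec:red}

An affine algebraic group $G$ over $k$ is \emph{linearly reductive} if every rational representation is a direct sum of irreducible ones. In characteristic $0$ this holds for finite groups, tori, $SL_n$, $GL_n$ and their products. Every representation $B$ of such a group splits as $B=B^G\oplus B_+$, with $B_+$ the sum of the nontrivial irreducible subrepresentations, and equivariant maps respect the splitting. Two consequences:
\begin{itemize}
\item[(R1)] An equivariant surjection $B\to B'$ induces a surjection $B^G\to B'^G$.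
\item[(R2)] If $B$ is a module over a $k$-algebra $A$ and the action is $A$-linear, then $(B\otimes_AA')^G=B^G\otimes_AA'$ for every $A$-algebra $A'$. Indeed, multiplication by $a\in A$ is equivariant, so $B^G$ and $B_+$ are $A$-submodules, and $B_+\otimes_AA'$ is a quotient of a direct sum of copies of $B_+$, so it has no nonzero invariants.
\end{itemize}

\begin{lemma}\label{lem:closed}
Let $G$ be linearly reductive, $A$ a $k$-algebra, and $C$ an $A$-algebra with an $A$-linear action of $G$ such that $C^G=A$. Then $[\operatorname{Spec}C/G]\to\operatorname{Spec}A$ is universally closed.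
\end{lemma}

\begin{proof}
Closedness is local on the target, so it suffices to consider a base change $A\to A'$. Put $C'=C\otimes_AA'$; by (R2), $C'^G=A'$. Let $Z\subset\operatorname{Spec}C'$ be the preimage of a closed subset of $|[\operatorname{Spec}C'/G]|$, with its reduced structure and ideal $\mathfrak{b}$. Since $G$ is smooth, $G\times Z$ is reduced, so the action maps $G\times Z$ into $Z$ as schemes and $\mathfrak{b}$ is $G$-stable. Put $\mathfrak{a}=\mathfrak{b}\cap A'$. The image of $Z$ in $\operatorname{Spec}A'$ lies in $V(\mathfrak{a})$. By (R1), $(C'/\mathfrak{b})^G=A'/\mathfrak{a}$. For a prime $\mathfrak{p}\supset\mathfrak{a}$, (R2) shows that $(C'/\mathfrak{b})\otimes_{A'/\mathfrak{a}}\kappa(\mathfrak{p})$ has invariants $\kappa(\mathfrak{p})\ne0$, so the fiber of $Z$ over $\mathfrak{p}$ is nonempty. The image of $Z$ is therefore $V(\mathfrak{a})$, which is closed.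
\end{proof}

\section{Two examples}\label{sec:examples}

In the first example the atlas is \'etale, and the method is a ramification count.

\begin{example}\label{ex:finite}
Let $q\ge2$, let $\mu_q$ act on $V=\mathbb{A}^2$ by scalars, and let $\mathcal{X}=[V/\mu_q]\to Y=\operatorname{Spec}k[x,y]^{\mu_q}$. This map is universally closed by Lemma~\ref{lem:closed} and an isomorphism away from the origin, where the action is free. The invariant form $\lambda=(dx\wedge dy)^q$ generates $\omega^{\otimes q}$ on $Y$ minus the origin, so it generates $\omega_{Y,q}$. Here $r=0$, $\gamma=1$, $\mu=dx\wedge dy$ and $F=1$: the resolution is crepant.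

Let $X=\operatorname{Spec}k[t,u]\to Y$ with $t=x^q$, $u=y/x$, which is birational, and let $E=\{t=0\}$. The valuation of $E$ extends to the exceptional divisor of the blowup of $V$ at the origin, with coordinates $s=x$, $u$ and ramification index $e=q$. We compute the order of $\lambda$ in $s$ twice, relative to $(ds\wedge du)^q$. From $V$: $dx\wedge dy=s\,ds\wedge du$ has order $\ell=1$. From $X$: $\lambda$ is a unit times $t^{qa_E}(dt\wedge du)^q$, and $dt\wedge du=qs^{q-1}ds\wedge du$ has order $e-1$. Dividing by $q$ gives $ea_E+e-1=\ell$, so $e(a_E+1)=1+\ell=2$ and $a_E=\frac2q-1$.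
\end{example}

The bound $a_E>-1$ came from two facts: a regular form on $V$ has order $\ell\ge0$, and $dt$ has order $e-1$ although $t$ has order $e$. When $r>0$ two difficulties appear. The generator $\mu$ is an $N$-form and $\lambda$ is built from $n$-forms; they are related only through $\gamma$ and the sequence \eqref{eq:generic}. And that sequence is available only generically: at the center $v$ of the valuation, $\delta$ may be far from surjective. The next example is the smallest in which this happens.

\begin{example}\label{ex:torus}
Let $G=\mathbb{G}_m$ act on $V=\mathbb{A}^2$ by $g(x,y)=(gx,g^{-1}y)$. The invariants are $k[t]$ with $t=xy$, so $\mathcal{X}=[V/G]\to Y=\mathbb{A}^1$ is universally closed by Lemma~\ref{lem:closed}. The coordinates $(x,t)$ identify $\{t\ne0\}\subset V$ with $G\times(Y\setminus0)$, so this is a resolution, with $n=r=1$. With $\gamma=dg|_{g=1}$ we have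
\[
\delta(dx)=x\gamma,\qquad\delta(dy)=-y\gamma .
\]
A lift of $\gamma$ is $dx/x$, so $dt\otimes\gamma=(x\,dy+y\,dx)\wedge dx/x=-\mu$ for $\mu=dx\wedge dy$. Thus $F=-1$ for $\lambda=dt$, and the resolution is crepant.

Let $E=\{0\}\subset X=Y$, so $a_E=0$. Extend its valuation to the exceptional divisor of the blowup of $V$ at the origin $v$, where $\delta$ vanishes. With $s=x$ and $u=y/x$ we have $t=s^2u$ and $e=2$. To reduce to dimension $n=1$, treat $u$ as a constant: let $\varphi$ be the map from forms on $V$ to differentials relative to $k(u)$, so $\varphi(dx)=ds$ and $\varphi(dy)=u\,ds$. Neither $\varphi$ nor $\delta$ alone acts on $\mu$, but together they form a square matrix: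
\[
\Phi=(\varphi,\delta)\colon\quad dx\mapsto(ds,\ s\gamma),\qquad dy\mapsto(u\,ds,\ -su\gamma),\qquad\det\Phi(\mu)=-2su\;ds\otimes\gamma .
\]
The entries are regular at $s=0$, which forces the order $\ell$ of the determinant to be $\ge0$; here $\ell=1$. On the other side, $\Phi$ kills the $\gamma$-component of $dt$, and $\det\Phi(dt\otimes\gamma)=\varphi(dt)\otimes\gamma=2su\,ds\otimes\gamma$ has order $e-1$. Applying $\det\Phi$ to the equation $dt\otimes\gamma=-\mu$ again yields $ea_E+e-1=\ell$, in the form $0+1=1$.

The choice of the constant matters. Had we killed $ds$ instead of $du$, the image of $dt$ would be $s^2du$, of order $e$, and the same argument would give only $a_E\ge-1$.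
\end{example}

\section{Lifting a divisor to the atlas}\label{sec:lift}

Fix a variety $Y$ with a canonical datum, a resolution $\pi\colon\mathcal{X}\to Y$ by a smooth stack, an atlas $V\to\mathcal{X}$, a birational morphism $f\colon X\to Y$ from a normal variety, and a prime divisor $E\subset X$. Keep the notation $K,\xi,R,t$ and $U,\mathcal{U},V^\circ$ of Section~\ref{sec:prelim}, with $U$ so small that $f^{-1}(U)\to U$ is an isomorphism. Let $\kappa$ be the residue field of $R$; it has transcendence degree $n-1$ over $k$.

\begin{definition}\label{def:lift}
A \emph{lift of $E$ to $V$} consists of a component $V_0$ of $V$, with function field $K'\supset K$ and dimension $N=n+r$, and a discrete valuation ring $R'$ with fraction field $K'$ and residue field $\kappa'$, such that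
\begin{itemize}
\item[(a)] $R'$ is essentially of finite type over $k$ and $\operatorname{trdeg}_k\kappa'=N-1$;
\item[(b)] $R'$ dominates $\mathcal{O}_{V,v}$ for some point $v\in V_0$;
\item[(c)] $R'$ dominates $R$.
\end{itemize}
Its \emph{ramification index} is $e=\operatorname{ord}_{R'}(t)\ge1$.
\end{definition}

Here ``dominates'' means that the smaller local ring is contained in $R'$ and the inclusion is local. The maps $\operatorname{Spec}R'\to V\to Y$ and $\operatorname{Spec}R'\to X\to Y$ agree at the generic point, hence everywhere, since $Y$ is separated. So $v$ and $\xi$ have the same image in $Y$.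

To find a lift we look for a point over $\xi$ in $V\times_YX$. Not every point will do: the fiber product can have components lying over proper closed subsets of $X$, on which $t$ may vanish identically. The point must be a limit of points of $V^\circ$, and universal closedness provides such a point.

\begin{proposition}\label{prop:lift}
A lift of $E$ to $V$ exists.
\end{proposition}

\begin{proof}
Put $\mathcal{X}_X=\mathcal{X}\times_YX$ and $V_X=V\times_YX$. The open substack $\mathcal{U}'=\mathcal{U}\times_YX$ of $\mathcal{X}_X$ is isomorphic to $f^{-1}(U)$, and its preimage in $V_X$ is $V^\circ\times_Uf^{-1}(U)\cong V^\circ$. Let $W\subset V_X$ be the closure of this copy of $V^\circ$.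

We claim that $W\to X$ is surjective. For a continuous open map, the closure of a preimage is the preimage of the closure. So $W$ is the preimage of $\overline{|\mathcal{U}'|}$ under $|V_X|\to|\mathcal{X}_X|$, and since this map is surjective, $W$ and $\overline{|\mathcal{U}'|}$ have the same image in $X$. That image is closed because $\pi$ is universally closed, and it contains the dense set $f^{-1}(U)$.

Choose $w\in W$ over $\xi$, an irreducible component $W_0$ of $W$ through $w$ with its reduced structure, and a point $w'$ over $w$ in the normalization $W'\to W_0$. The components of $W$ are the closures of the components of $V^\circ$. Hence the projection to $V$ maps $W'$ birationally to a component $V_0$ of $V$, so $k(W')=K'$ and $\dim W'=N$, and the projection $h\colon W'\to X$ induces the inclusion $K\subset K'$.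

In the normal local domain $\mathcal{O}_{W',w'}$ the element $t$ is nonzero, as $K\subset K'$, and not a unit, as $h(w')=\xi$. By Krull's principal ideal theorem a minimal prime over $t$ has height one; let $\zeta\in W'$ be the corresponding point and $R'=\mathcal{O}_{W',\zeta}$, a discrete valuation ring. Property (a) holds because $\zeta$ is a point of codimension one on an integral scheme of finite type of dimension $N$. Property (b) holds with $v$ the image of $\zeta$ in $V$. Finally, $h(\zeta)$ is a generization of $\xi$, hence a point of $\operatorname{Spec}R$, and $t$ vanishes there; so $h(\zeta)=\xi$, which is (c).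
\end{proof}

Fix a lift, with uniformizer $s$, and write $t=\varepsilon s^e$ with $\varepsilon\in R'^\times$. As in Example~\ref{ex:torus} we now remove the $r$ extra dimensions by enlarging the ground field. By (a), $\operatorname{trdeg}_\kappa\kappa'=(N-1)-(n-1)=r$. Choose $u_1,\dots,u_r\in R'$ whose residues form a transcendence basis of $\kappa'$ over $\kappa$. A nonzero polynomial in the $u_i$ over $k$ has nonzero residue, so it is a unit of $R'$, and
\[
k'=k(u_1,\dots,u_r)\subset R',\qquad P=\Omega_{R'/k'} .
\]
Choose $x_2,\dots,x_n\in R$ whose residues form a transcendence basis of $\kappa$ over $k$.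

\begin{lemma}\label{lem:P}
The module $\Omega_{R/k}$ is free with basis $dt,dx_2,\dots,dx_n$, and $P$ is free with basis $ds,dx_2,\dots,dx_n$. The natural map $\Omega_{R/k}\otimes_RR'\to P$ sends $\eta=dt\wedge dx_2\wedge\dots\wedge dx_n$ to a unit times $s^{e-1}\eta'$, where $\eta'=ds\wedge dx_2\wedge\dots\wedge dx_n$. In particular $\Omega_{K/k}\otimes_KK'\to P\otimes_{R'}K'$ is an isomorphism.
\end{lemma}

\begin{proof}
Recall that for a finitely generated extension of fields of characteristic $0$, the differentials of a transcendence basis form a basis of the module of differentials. The residues of $x_2,\dots,x_n,u_1,\dots,u_r$ form a transcendence basis of $\kappa'$ over $k$, so the residues of $x_2,\dots,x_n$ form a transcendence basis of $\kappa'$ over $k'$. The exact sequence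
\[
(s)/(s^2)\to P\otimes_{R'}\kappa'\to\Omega_{\kappa'/k'}\to0
\]
shows that $ds,dx_2,\dots,dx_n$ generate $P\otimes\kappa'$. The module $P$ is finitely generated, since $R'$ is essentially of finite type over $k'$, so these $n$ elements generate $P$ by Nakayama's lemma. They are linearly independent, because $P\otimes K'=\Omega_{K'/k'}$ has dimension $\operatorname{trdeg}_{k'}K'=N-r=n$. The same argument applies to $R$ over $k$.

In $P$ we have $dt=e\varepsilon s^{e-1}ds+s^ed\varepsilon$. If $c\in R'$ is the coefficient of $ds$ in $d\varepsilon$, the image of $\eta$ is $s^{e-1}(e\varepsilon+sc)\,\eta'$, and $e\varepsilon+sc$ is a unit because $e\ne0$ in $k$. The determinant of the map is nonzero, which gives the last assertion.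
\end{proof}

The point of choosing the $u_i$ with residues transcendental over $\kappa$ is that $ds,dx_2,\dots,dx_n$ remain independent modulo $s$ after the $du_i$ are killed, so $\eta$ keeps the order $e-1$ and does not reach $e$.

\section{The discrepancy formula}\label{sec:formula}

Keep the lift $R'$ and the choices of Section~\ref{sec:lift}. Put
\[
M=\Omega_{V,v}\otimes R',\qquad Q=\Omega_{V/\mathcal{X},v}\otimes R',
\]
free $R'$-modules of ranks $N$ and $r$, with $M\otimes K'=\Omega_{K'/k}$ and $Q\otimes K'=\Omega_{K'/K}$. There are two maps out of $M$ defined over $R'$: the pullback of $\delta\colon\Omega_V\to\Omega_{V/\mathcal{X}}$, and the composite $\varphi\colon M\to\Omega_{R'/k}\to P$ induced by $\mathcal{O}_{V,v}\subset R'$. The ranks of the targets add up to $N$, so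
\[
\Phi=(\varphi,\delta)\colon M\longrightarrow P\oplus Q
\]
is a map of free $R'$-modules of the same rank. Over $K'$ it fits into a morphism of exact sequences
\begin{equation}\label{eq:diagram}
\begin{array}{ccccccccc}
0&\to&\Omega_{K/k}\otimes K'&\to&M\otimes K'&\xrightarrow{\ \delta\ }&Q\otimes K'&\to&0\\
&&\big\downarrow{\scriptstyle\varphi}&&\big\downarrow{\scriptstyle\Phi}&&\big\|&&\\
0&\to&P\otimes K'&\to&(P\oplus Q)\otimes K'&\to&Q\otimes K'&\to&0
\end{array}
\end{equation}
whose top row is \eqref{eq:generic}. The left vertical map sends $dz$ to $d_{K'/k'}z$ for $z\in K$; it is the isomorphism of Lemma~\ref{lem:P}. Hence $\Phi\otimes K'$ is an isomorphism. With generators $\mu$ and $\gamma$ as in \eqref{eq:F}, write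
\[
\det\Phi(\mu)=J\cdot\eta'\otimes\gamma,\qquad\ell=\operatorname{ord}_{R'}(J).
\]
Then $J\ne0$, and $J\in R'$ because $\Phi$ is defined over $R'$. Therefore $\ell\ge0$. Finally, define $\operatorname{ord}_{R'}(K_{\mathcal{X}/\mathcal{L}})=\frac1m\operatorname{ord}_{R'}(F)$, with $F\in K'^\times$ the local equation at $v$ from \eqref{eq:F}; this is $\frac1m$ times the order of the pullback of the Cartier divisor $mK_{\mathcal{X}/\mathcal{L}}$ to $\operatorname{Spec}R'$.

\begin{proposition}\label{prop:formula}
With this notation,
\[
e\,(a_E+1)=1+\ell+\operatorname{ord}_{R'}(K_{\mathcal{X}/\mathcal{L}}).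
\]
\end{proposition}

\begin{proof}
Let $\lambda$ generate $\mathcal{L}$ at the common image of $v$ and $\xi$ in $Y$, so that both \eqref{eq:aE} and \eqref{eq:F} hold. Apply $(\det\Phi)^{\otimes m}$ to the equation $\lambda\otimes\gamma^m=F\mu^m$. The right side goes to $FJ^m\,\eta'^m\otimes\gamma^m$. By \eqref{eq:diagram} the left side goes to $\varphi(\lambda)\otimes\gamma^m$, and by \eqref{eq:aE} and Lemma~\ref{lem:P},
\[
\varphi(\lambda)=(\text{unit})\cdot t^{ma_E}\varphi(\eta)^m=(\text{unit})\cdot s^{m(ea_E+e-1)}\,\eta'^m .
\]
Comparing orders gives $m(ea_E+e-1)=\operatorname{ord}_{R'}(F)+m\ell$. Divide by $m$.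
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose a lift of $E$ by Proposition~\ref{prop:lift}. Since $K_{\mathcal{X}/\mathcal{L}}\ge0$, we have $F\in\mathcal{O}_{V,v}\subset R'$, so $\operatorname{ord}_{R'}(K_{\mathcal{X}/\mathcal{L}})\ge0$. Proposition~\ref{prop:formula} gives $e(a_E+1)\ge1$, that is,
\begin{equation}\label{eq:bound}
a_E\ge-1+\frac1e>-1 .\qedhere
\end{equation}
\end{proof}

\begin{remark}\label{rem:scheme}
If $\mathcal{X}$ is a scheme, take $V=\mathcal{X}$. Then $K'=K$, and $R'=R$ because a discrete valuation ring is a maximal proper subring of its fraction field. So $e=1$ and \eqref{eq:bound} reads $a_E\ge0$.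
\end{remark}

\begin{remark}\label{rem:hyp}
Universal closedness is used once, for the base change to $X$ in Proposition~\ref{prop:lift}. Smoothness of $\mathcal{X}$ makes $M$ free of rank $N$, so that $\Phi$ has a determinant. Neither hypothesis can be dropped: for any $\mathbb{Q}$-Gorenstein $Y$, the inclusion $Y_{\mathrm{reg}}\to Y$ is crepant and satisfies everything except universal closedness, and the identity of $Y$ satisfies everything except smoothness. Irreducibility of $\mathcal{X}$ makes $V^\circ$ dense, so that $K_{\mathcal{X}/\mathcal{L}}$ is defined. Characteristic $0$ enters through Lemma~\ref{lem:P}. The diagonal of $\mathcal{X}$ plays no role.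
\end{remark}

\section{Normal crossings and logarithmic differentials}\label{sec:log}

If $K_{\mathcal{X}/\mathcal{L}}$ has negative coefficients, the last term in Proposition~\ref{prop:formula} can be negative, and $\ell\ge0$ is no longer enough. We need $\ell$ to be large where the poles are. The reason it is large is that the support $D_V$ comes from $\mathcal{X}$: the fibers of $V\to\mathcal{X}$ are tangent to $D_V$, so $\delta$ annihilates the conormal directions of $D_V$ along $D_V$. In Example~\ref{ex:torus} this is visible in $\delta(dx)=x\gamma$ and $\delta(dy)=-y\gamma$.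

Assume that the support of $K_{\mathcal{X}/\mathcal{L}}$ has normal crossings. After replacing $V$ by an \'etale cover, which is again an atlas, $D_V$ is snc. Fix $v\in V$ and let $z_1,\dots,z_c\in\mathcal{O}_{V,v}$ be equations of the components of $D_V$ through $v$.

\begin{lemma}\label{lem:tangent}
For each $j$ we have $\delta(dz_j)\in z_j\,\Omega_{V/\mathcal{X},v}$.
\end{lemma}

\begin{proof}
A single component of $D_V$ need not come from $\mathcal{X}$, so we begin with the product $z=z_1\cdots z_c$, which generates the ideal of $D_V$ at $v$. Let $S'\to S$ be an \'etale map from a scheme whose image contains $\iota(v)$. Since $p_1^{-1}D_V=p_2^{-1}D_V$ as reduced subspaces, near a point of $S'$ over $\iota(v)$ we have $p_1^*z=\theta\cdot p_2^*z$ with $\theta$ a unit. Functions pulled back by $p_2$ are constants for $d_{S/V}$, so $d_{S/V}(p_1^*z)=p_2^*z\cdot d_{S/V}\theta$. Pulling back along $\iota$ and using \eqref{eq:delta}, we find that $\delta(dz)$ is divisible by $z$ at a point $v'$ over $v$ of the \'etale $V$-scheme $V'=V\times_SS'$. As $\mathcal{O}_{V,v}\to\mathcal{O}_{V',v'}$ is faithfully flat, $\delta(dz)\in z\,\Omega_{V/\mathcal{X},v}$.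

Now $\delta(dz)=\sum_i(z/z_i)\,\delta(dz_i)$, and $z_j$ divides $z/z_i$ for $i\ne j$. Hence $(z/z_j)\,\delta(dz_j)\in z_j\,\Omega_{V/\mathcal{X},v}$. The ring $\mathcal{O}_{V,v}/(z_j)$ is a domain in which $z/z_j$ is nonzero, and $\Omega_{V/\mathcal{X},v}$ is free, so $\delta(dz_j)$ vanishes modulo $z_j$.
\end{proof}

\begin{proposition}\label{prop:log}
Let $Y$ be a variety with a canonical datum and $\pi\colon\mathcal{X}\to Y$ a resolution by a smooth stack such that $K_{\mathcal{X}/\mathcal{L}}$ has normal crossings support. If all its coefficients are $>-1$ (resp.\ $\ge-1$), then $a_E>-1$ (resp.\ $a_E\ge-1$) for every $f\colon X\to Y$ and $E$ as in Theorem~\ref{thm:A}.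
\end{proposition}

\begin{proof}
Take a lift $R'$ of $E$ to $V$, with center $v$, and let $z_1,\dots,z_c$ be as above. If $c=0$, then $F$ is a unit at $v$ and $e(a_E+1)=1+\ell>0$. Let $c\ge1$. Let $-d_j$ be the coefficient of $K_{\mathcal{X}/\mathcal{L}}$ along $z_j=0$, and let $b_j=\operatorname{ord}_{R'}(z_j)$; we have $b_j\ge1$ because $R'$ dominates $\mathcal{O}_{V,v}$. Then $F$ is a unit times $\prod_jz_j^{-md_j}$, so
\[
\operatorname{ord}_{R'}(K_{\mathcal{X}/\mathcal{L}})=-\sum_jd_jb_j .
\]

For a smooth scheme in characteristic $0$ the map $\mathfrak{m}_v/\mathfrak{m}_v^2\to\Omega_{V,v}\otimes\kappa(v)$ is injective, so $dz_1,\dots,dz_c$ extend to a basis of $\Omega_{V,v}$. Replacing each $dz_j$ by $dz_j/z_j$ gives a basis of $\Omega_V(\log D_V)_v$. So $M_{\log}=\Omega_V(\log D_V)_v\otimes R'$ is free of rank $N$, and its determinant is generated by $\mu/\prod_jz_j$. Likewise $P_{\log}=P+R'\,ds/s$ is free with basis $ds/s,dx_2,\dots,dx_n$, and its determinant is generated by $\eta'/s$.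

The map $\Phi\otimes K'$ sends $M_{\log}$ into $P_{\log}\oplus Q$. Indeed, $\delta(dz_j/z_j)\in Q$ by Lemma~\ref{lem:tangent}; and writing $z_j=\varepsilon_js^{b_j}$ with $\varepsilon_j\in R'^\times$, we get $\varphi(dz_j/z_j)=d\varepsilon_j/\varepsilon_j+b_j\,ds/s\in P_{\log}$. In terms of the new generators,
\[
\det\Phi\Big(\frac{\mu}{\prod_jz_j}\Big)=\frac{Js}{\prod_jz_j}\cdot\frac{\eta'}{s}\otimes\gamma ,
\]
and the coefficient lies in $R'$. Hence $\ell_{\log}=\ell+1-\sum_jb_j\ge0$, and Proposition~\ref{prop:formula} becomes
\[
e(a_E+1)=1+\ell-\sum_jd_jb_j=\ell_{\log}+\sum_{j=1}^c(1-d_j)\,b_j .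
\]
If all $d_j<1$ the right side is $>0$, since $c\ge1$; if all $d_j\le1$ it is $\ge0$.
\end{proof}

\section{Crepant resolutions of klt pairs}\label{sec:construction}

\subsection{The model in dimension one}

Start from a log resolution, on which the discrepancies are rational numbers $a>-1$. We want to modify it along each divisor so that the discrepancy becomes $0$. Write $a+1=n'/q$ with positive integers $n',q$. Extracting a root $t=x^q$ turns $t^{a+1}\frac{dt}t$ into $q\,x^{n'}\frac{dx}x$, which clears the denominator but leaves a zero of order $n'-1$. To absorb it we use a group action for which $\delta$ degenerates to order $n'$ along a divisor, and \eqref{eq:GLn} provides one. The two steps combine as follows.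

Let $X=\mathbb{A}^1$ with coordinate $t$ and $\lambda=t^{m(a+1)}(dt/t)^m$. Let $GL_{n'}$ act on
\[
V=\{(t,\tau,M)\in\mathbb{A}^1\times\mathbb{G}_m\times\mathrm{Mat}_{n'}:\ \tau t=\det(M)^q\}\cong\mathbb{G}_m\times\mathrm{Mat}_{n'}
\]
by $g(t,\tau,M)=(t,\det(g)^q\tau,gM)$. The form $\mu=\frac{d\tau}\tau\wedge dM$ generates $\det\Omega_V$. By \eqref{eq:GLn} a lift of $\gamma$ is $dM/\det(M)^{n'}$, and $\frac{dt}t\wedge dM=-\mu$ because $\frac{dt}{t}+\frac{d\tau}{\tau}$ is pulled back from $\mathrm{Mat}_{n'}$. Since $t$ is a unit times $\det(M)^q$,
\[
\lambda\otimes\gamma^m=(\text{unit})\cdot\det(M)^{m(q(a+1)-n')}\mu^m=(\text{unit})\cdot\mu^m .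
\]
The hypothesis $a>-1$ is what allows $n'\ge1$. For $n'=1$ the group $\mathbb{G}_m$ moves $\tau$ to $1$ with stabilizer $\mu_q$, and $[V/\mathbb{G}_m]=[\mathbb{A}^1/\mu_q]$ is the root construction.

\subsection{The general construction}

\begin{proposition}\label{prop:construction}
Let $X$ be a smooth variety of dimension $n$, let $\sum_{i\in I}E_i$ be an snc divisor on $X$ with components $E_i$, and let $n_i,q_i\ge1$ be integers. There are a smooth irreducible Artin stack $\mathcal{X}$ of finite type with affine diagonal and a universally closed morphism $\rho\colon\mathcal{X}\to X$, an isomorphism over $X^\circ=X\setminus\bigcup_iE_i$, with the following property. If $f\colon X\to Y$ is a proper birational morphism to a variety with a canonical datum such that $K_{X/\mathcal{L}}=\sum_ia_iE_i$ with $a_i+1=n_i/q_i$, then $f\circ\rho$ is a resolution by a smooth stack with $K_{\mathcal{X}/\mathcal{L}}=0$.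
\end{proposition}

\begin{proof}
\emph{Construction.} The divisors $E_i$ have only local equations; the coordinate $\tau$ of the model is there to absorb the ambiguity. Let
\[
T=\operatorname{Spec}_X\bigoplus_{b\in\mathbb{Z}^I}\mathcal{O}_X\Big(\sum_ib_iE_i\Big)\,y^b ,
\]
with the action of $\mathbb{G}_m^I$ given by the grading. Since $1$ is a section of $\mathcal{O}_X(E_i)$, each $y_i$ is a regular function on $T$. Over an affine open $X'=\operatorname{Spec}A\subset X$ on which each $E_i$ has an equation $t_i$, we have $T|_{X'}=X'\times\mathbb{G}_m^I$ with coordinates $\tau_i=y_i/t_i$, so $y_i=\tau_it_i$. Put $\mathrm{Mat}=\prod_i\mathrm{Mat}_{n_i}$, $G=\prod_iGL_{n_i}$, and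
\[
V=T\times_{\mathbb{A}^I}\mathrm{Mat}=\{\,y_i=\det(M_i)^{q_i}\ \text{for all }i\,\}\subset T\times\mathrm{Mat}.
\]
Let $G$ act on $\mathrm{Mat}$ by left multiplication and on $T$ through $g\mapsto(\det(g_i)^{q_i})_i\in\mathbb{G}_m^I$. The action preserves $V$, and $V\to X$ is invariant. Set $\mathcal{X}=[V/G]$, with the induced map $\rho\colon\mathcal{X}\to X$.

\emph{Smoothness.} We show that $y\colon T\to\mathbb{A}^I$ is smooth, that is, that the covectors $dy_i=\tau_i\,dt_i+t_i\,d\tau_i$ are linearly independent at each closed point $(x,\tau)$. Suppose $\sum_ic_i\,dy_i=0$ there. The $d\tau_i$-components give $c_it_i(x)=0$, so $c_i=0$ whenever $t_i(x)\ne0$. What remains is $\sum c_i\tau_i\,dt_i=0$, summed over the $i$ with $t_i(x)=0$, and these $dt_i$ are independent at $x$ because the divisor is snc. So all $c_i$ vanish. By base change $V\to\mathrm{Mat}$ is smooth. Hence $V$ is smooth, and $\mathcal{X}$ is smooth and of finite type.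

\emph{Open part and irreducibility.} Over $X^\circ$ the $y_i$ are invertible and $T$ is $X^\circ\times\mathbb{G}_m^I$ with coordinates $y_i$. So the preimage of $X^\circ$ in $V$ is $X^\circ\times G$, with $G$ acting on itself by left multiplication, and $\rho$ is an isomorphism over $X^\circ$. On $V$ we have $\tau_it_i=\det(M_i)^{q_i}$, so $X^\circ\times G$ is also the preimage of the dense open set $G\subset\mathrm{Mat}$ under the open map $V\to\mathrm{Mat}$. It is therefore dense in $V$, and it is irreducible. So $V$ and $\mathcal{X}$ are irreducible.

\emph{Affine diagonal.} The pullback of the diagonal of $\mathcal{X}$ along the smooth surjection $V\times V\to\mathcal{X}\times\mathcal{X}$ is $G\times V\to V\times V$, $(g,v)\mapsto(gv,v)$, and it suffices to show that this map is affine. Its composite with the second projection is affine, and the second projection is separated, since $V$ is affine over the separated scheme $X$. A morphism whose composite with a separated morphism is affine is itself affine.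

\emph{Universal closedness.} This is local on $X$. Over $X'=\operatorname{Spec}A$ we have $V=\operatorname{Spec}C$ with $C=A[\tau^{\pm1}]\otimes_{k[y]}k[\mathrm{Mat}]$, so by Lemma~\ref{lem:closed} it suffices to show $C^G=A$. Let $G'=\prod_iSL_{n_i}$ and $w_i=\det M_i$. First, $k[\mathrm{Mat}]^{G'}=k[w]$: a tuple of invertible matrices $M_i$ lies in the $G'$-orbit of the tuple $\operatorname{diag}(\det M_i,1,\dots,1)$, so an invariant polynomial agrees on the dense set $G$ with the polynomial in $w$ obtained by restricting it to such diagonal matrices. The group $G'$ fixes $A[\tau^{\pm1}]$ and $k[y]$, so (R2) gives $C^{G'}=A[\tau^{\pm1}]\otimes_{k[y]}k[w]$ with $y_i=w_i^{q_i}$. This is a free $A$-module on the monomials $\tau^bw^c$ with $b\in\mathbb{Z}^I$ and $0\le c_i<q_i$. The group $G$ scales $\tau^bw^c$ by the character $\prod_i\det(g_i)^{q_ib_i+c_i}$, which is trivial only for $b=c=0$. Hence $C^G=A$.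

\emph{The composite $f\circ\rho$ is a resolution.} It is universally closed because $f$ is proper. Choose a nonempty open $Y_1\subset Y$ over which $f$ is an isomorphism, and remove from it the image of the proper closed subset $f^{-1}(Y_1)\cap\bigcup_iE_i$. Then $\mathcal{U}=\rho^{-1}f^{-1}(Y_1)\to Y$ is an open immersion.

\emph{Crepancy.} Work over an affine open $X'$ as above, so small that $\omega_{X'}$ has a generator $\eta$ and $\mathcal{L}$ has a generator $\lambda$ on an open set containing $f(X')$. We compute $F$ in \eqref{eq:F}; signs are irrelevant. Let $dy=\bigwedge_idy_i$ and $dM=\bigwedge_idM_i$.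

We first find a generator of $\det\Omega_V$. The form $\eta\wedge\bigwedge_i\frac{d\tau_i}{\tau_i}$ generates $\det\Omega_T$. It equals $\eta\wedge dy/\prod_iy_i$, because $\frac{dy_i}{y_i}-\frac{d\tau_i}{\tau_i}=\frac{dt_i}{t_i}$ comes from $X$ and is killed by $\eta$. By the exact sequence $0\to y^*\Omega_{\mathbb{A}^I}\to\Omega_T\to\Omega_{T/\mathbb{A}^I}\to0$, the image of $\eta$ in $\det\Omega_{T/\mathbb{A}^I}$ is $\prod_iy_i$ times a generator. By base change, the image of $\eta$ in $\det\Omega_{V/\mathrm{Mat}}$ is $\prod_i\det(M_i)^{q_i}$ times a generator. The same sequence for $V\to\mathrm{Mat}$ shows that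
\[
\mu=\frac{\eta\wedge dM}{\prod_i\det(M_i)^{q_i}}
\]
generates $\det\Omega_V$.

Let $\gamma=\bigwedge_i\gamma_i$ generate $\det\mathfrak{g}^\vee$, with $\gamma_i$ as in \eqref{eq:GLn}. Since $V\to\mathrm{Mat}$ is equivariant, \eqref{eq:GLn} holds on $V$, and $dM/\prod_i\det(M_i)^{n_i}$ is a lift of $\gamma$. Therefore
\[
\eta\otimes\gamma=\frac{\eta\wedge dM}{\prod_i\det(M_i)^{n_i}}=\prod_i\det(M_i)^{q_i-n_i}\,\mu .
\]
By hypothesis $\lambda$ is a unit times $\prod_it_i^{ma_i}\eta^m$ on $X'$, and $t_i=\tau_i^{-1}\det(M_i)^{q_i}$ on $V$. So $F$ is a unit times $\prod_i\det(M_i)^{m(q_ia_i+q_i-n_i)}$, and each exponent is $m(q_i(a_i+1)-n_i)=0$.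
\end{proof}

\begin{remark}
Let $\mathcal{A}=[\mathbb{A}^1/\mathbb{G}_m]^I$ and $\mathcal{Z}=\prod_i[\mathrm{Mat}_{n_i}/GL_{n_i}]$, with $\mathcal{Z}\to\mathcal{A}$ given by $(\det(M_i)^{q_i})_i$ and $X\to\mathcal{A}$ given by the torsor $T$ and the functions $y_i$. Then $\mathcal{X}=X\times_{\mathcal{A}}\mathcal{Z}$, since $X\times_{\mathcal{A}}\mathrm{Mat}=T\times_{\mathbb{A}^I}\mathrm{Mat}=V$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:B}}

The implications (2)$\Rightarrow$(3) and (2)$\Rightarrow$(4) are immediate, the zero divisor having empty support. Theorem~\ref{thm:A} gives (3)$\Rightarrow$(1), and Proposition~\ref{prop:log} gives (4)$\Rightarrow$(1) and the ``if'' part of the statement on lc pairs.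

By Hironaka's theorem there is a log resolution of the pair: a proper birational $f\colon X\to Y$ with $X$ smooth and $\operatorname{Exc}(f)\cup f^{-1}(\operatorname{Supp}\Delta)$ an snc divisor. It is a resolution by a smooth stack, with $K_{X/\mathcal{L}}=\sum_Ea_EE$. A prime divisor of $X$ not contained in this snc divisor maps birationally onto a prime divisor of the normal variety $Y$ that meets $Y_0$, so it has $a_E=0$. Hence $K_{X/\mathcal{L}}=\sum_{i\in I}a_iE_i$ with $\sum_iE_i$ snc. If $(Y,\Delta)$ is lc, all $a_i\ge-1$, and $f$ itself proves the ``only if'' part. If $(Y,\Delta)$ is klt, all $a_i>-1$; write $a_i+1=n_i/q_i$ with integers $n_i,q_i\ge1$ and apply Proposition~\ref{prop:construction}. This proves (1)$\Rightarrow$(2).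

It remains to see that for $\Delta=0$ klt means log-terminal. If $(Y,0)$ is klt, every log resolution has all discrepancies $>-1$. Conversely, a single log resolution with all discrepancies $>-1$ is a resolution as in (4), so $(Y,0)$ is klt. \qed

\section{Sharpness}\label{sec:sharp}

\begin{example}[Normal crossings cannot be dropped in (4)]
Let $\mathcal{X}=Y=\mathbb{A}^2$ and $\Delta=dC$, with $C=\{y^2=x^3\}$ the cuspidal cubic and $\frac56<d<1$. Then $K_{\mathcal{X}/\mathcal{L}}=-dC$ has coefficient $>-1$. Let $E$ be the exceptional divisor of the $(2,3)$-weighted blowup. Near its generic point there are coordinates $t=y/x$ and $u=y^2/x^3$ with $E=\{t=0\}$ and $u$ invertible, and $x=t^2/u$, $y=t^3/u$. Then $dx\wedge dy=t^4u^{-3}\,dt\wedge du$ and $y^2-x^3=t^6u^{-3}(u-1)$, so $a_E=4-6d<-1$. The pair is not even lc.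
\end{example}

\begin{example}[The threshold in (4) is strict]
For $(Y,\Delta)=(\mathbb{A}^1,\{0\})$ and $\mathcal{X}=Y$ we have $K_{\mathcal{X}/\mathcal{L}}=-\{0\}$. The pair is lc by Theorem~\ref{thm:B} and not klt, since $a_{\{0\}}=-1$. So $>-1$ cannot be relaxed to $\ge-1$ in (4).
\end{example}

\begin{example}[The bound \eqref{eq:bound} is attained]
Let $\mathcal{X}=[\mathbb{A}^1/\mu_q]\to Y=\mathbb{A}^1$ be given by $t=x^q$, and let $\Delta=(1-\frac1q)\{0\}$. The generator $\lambda=t^{1-q}(dt)^q$ of $\mathcal{O}(q(K_Y+\Delta))$ pulls back to $q^q(dx)^q$ on the atlas $\mathbb{A}^1$, so the resolution is crepant. For $E=\{0\}$ the lift is $R'=k[x]_{(x)}$ with $e=q$, and $a_E=-1+\frac1q$.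
\end{example}

\begin{thebibliography}{9}

\bibitem{SU}
Matthew Satriano and Jeremy Usatine,
\emph{Crepant resolutions of log-terminal singularities via Artin stacks},
arXiv:2304.11355 (2023).

\end{thebibliography}
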